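\title{Dense free subgroups of minimal rank in full groups}

\begin{abstract}
Let $\mathcal R$ be an aperiodic probability measure preserving equivalence relation and let $t([\mathcal R])$ be the topological rank of its full group. We prove that $[\mathcal R]$ contains a dense free subgroup of rank $\kappa$, for $1\le\kappa\le\aleph_0$, exactly when $\kappa\ge t([\mathcal R])$. In particular there is one of rank $t([\mathcal R])$, which answers a question of Le Ma\^itre. For an integer $n\ge2$, the inequality $t([\mathcal R])\le n$ holds if and only if the cost of $\mathcal R$ on every non-null invariant set $Y$ is strictly less than $n\mu(Y)$, and then the $n$ free generators can be chosen to act highly faithfully on almost every ergodic component. The first generator is an odometer. Each of the others is periodic with orbits of prime sizes, and the primes allow one generator to store countably many elements of the full group.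
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $(X,\mu)$ be a standard probability space and let $\operatorname{Aut}(X,\mu)$ be the group of its measure-preserving bijections, two of them being identified when they agree off a null set. A \emph{pmp equivalence relation} is a Borel equivalence relation $\mathcal R\subseteq X\times X$ with countable classes that is induced by a measure-preserving action of a countable group $\Gamma$: $x\mathrel{\mathcal R}y$ if and only if $x\in\Gamma y$. It is \emph{aperiodic} if almost every class is infinite. The \emph{full group} of $\mathcal R$ is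
\[
[\mathcal R]=\{S\in\operatorname{Aut}(X,\mu): S(x)\mathrel{\mathcal R}x\text{ for a.e. }x\in X\}.
\]
The uniform metric $d_u(S,S')=\mu(\{x: S(x)\ne S'(x)\})$ makes it a Polish group. The \emph{topological rank} $t(G)$ of a topological group $G$ is the least number of elements that generate a dense subgroup; since $[\mathcal R]$ is separable, $t([\mathcal R])\le\aleph_0$. The following question comes from Le Ma\^itre's paper \cite{LeMaitre}.

\begin{quote}
\emph{If $\mathcal R$ is an aperiodic pmp equivalence relation, does $[\mathcal R]$ contain a dense subgroup that is free of rank $t([\mathcal R])$?}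
\end{quote}

A choice of $\kappa$ topological generators of $G$ is a homomorphism with dense image from the free group $\mathbb F_\kappa$ to $G$. Such a homomorphism exists exactly when $\kappa\ge t(G)$, and the question is whether it can be made injective at the smallest possible rank. For general groups it cannot: a discrete group is its own only dense subgroup. For full groups aperiodicity is needed: if all classes have two points, every element of $[\mathcal R]$ has order at most $2$, and no nontrivial subgroup is free.

In the aperiodic case two forces pull against each other. Density forces relations to hold somewhere: if finitely many elements generate a dense subgroup, some nontrivial word in them fixes a non-null set pointwise (Section~\ref{sec:lower}). Freeness only asks that no relation hold everywhere, and any given relation can be broken by changing the generators on an arbitrarily small set (Lemma~\ref{lem:break}). One therefore guesses that the answer is yes, and for infinitely many generators the Baire category theorem turns the guess into a proof. For $n$ generators it does not, because the topologically generating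 $n$-tuples are not dense in $[\mathcal R]^n$. Indeed, if $d_u(g_i,\mathrm{id})<1/n$ for all $i$, then the closed group generated by the $g_i$ fixes a non-null set pointwise, whereas $[\mathcal R]$ contains an involution without fixed points (Section~\ref{sec:prelim}). Freeness and density have to be built together, and for this one needs to know what $t([\mathcal R])\le n$ means for $\mathcal R$. The answer is given by cost.

Let $[[\mathcal R]]$ be the set of \emph{partial isomorphisms} of $\mathcal R$, that is, measurable bijections $\varphi\colon\operatorname{dom}\varphi\to\operatorname{ran}\varphi$ between measurable subsets of $X$ whose graph lies in $\mathcal R$. A \emph{graphing} is a countable family $\Phi=(\varphi_r)$ in $[[\mathcal R]]$. Its \emph{cost} is $\sum_r\mu(\operatorname{dom}\varphi_r)$, and it \emph{generates} the smallest equivalence relation $\langle\Phi\rangle$ containing all pairs $(x,\varphi_r(x))$. For a non-null set $A$, the cost $C(\mathcal R|_A)$ is the infimum of the costs of the graphings that generate the restriction $\mathcal R|_A=\mathcal R\cap(A\times A)$; the measure on $A$ is not normalized.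 Cost counts generators fractionally: a map defined on half of the space counts for one half, and $n$ elements of $[\mathcal R]$ whose orbits generate $\mathcal R$ show that $C(\mathcal R|_Y)\le n\mu(Y)$ for every non-null invariant set $Y$.

\begin{theorem}\label{thm:main}
Let $\mathcal R$ be an aperiodic pmp equivalence relation on $(X,\mu)$.
\begin{enumerate}
\item[(a)] We have $t([\mathcal R])\ge2$, and for every integer $n\ge2$ the following are equivalent:
\begin{enumerate}
\item[(i)] $t([\mathcal R])\le n$;
\item[(ii)] $C(\mathcal R|_Y)<n\,\mu(Y)$ for every non-null $\mathcal R$-invariant set $Y$;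
\item[(iii)] $[\mathcal R]$ contains a dense subgroup that is free of rank $n$;
\item[(iv)] there are $g_1,\dots,g_n\in[\mathcal R]$ that freely generate a dense subgroup and whose action is highly faithful on almost every ergodic component: for every finite $F\subset\mathbb F_n\setminus\{1\}$, the set $\{x:\gamma x\ne x\text{ for all }\gamma\in F\}$ has positive measure in almost every ergodic component.
\end{enumerate}
\item[(b)] $[\mathcal R]$ contains a dense free subgroup of rank $\aleph_0$.
\end{enumerate}
\end{theorem}

\begin{corollary}\label{cor:answer}
For $1\le\kappa\le\aleph_0$, the group $[\mathcal R]$ has a dense free subgroup of rank $\kappa$ if and only if $\kappa\ge t([\mathcal R])$. In particular the answer to the question is yes. Moreover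
\[
t([\mathcal R])=\min\{n\ge2: C(\mathcal R|_Y)<n\mu(Y)\text{ for all non-null invariant }Y\},\qquad \min\emptyset=\aleph_0 .
\]
\end{corollary}

\begin{proof}
A free basis of a dense free subgroup of rank $\kappa$ shows $t([\mathcal R])\le\kappa$. Conversely let $\kappa\ge t([\mathcal R])\ge2$. If $\kappa$ is finite, use (i)$\Rightarrow$(iii); if $\kappa=\aleph_0$, use (b). The formula is the equivalence of (i) and (ii) together with $2\le t([\mathcal R])\le\aleph_0$.
\end{proof}

For example, if $\mathcal R$ is the orbit relation of one transformation with infinite orbits, then $C(\mathcal R|_Y)\le\mu(Y)<2\mu(Y)$, so $t([\mathcal R])=2$ and $[\mathcal R]$ contains a dense copy of $\mathbb F_2$. If $\mathcal R$ is ergodic, (ii) reads $C(\mathcal R)<n$. In general the condition is imposed on every invariant set because topological generators of $[\mathcal R]$ restrict to topological generators of $[\mathcal R|_Y]$.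

The implications (iv)$\Rightarrow$(iii)$\Rightarrow$(i) are immediate. After the tools of Section~\ref{sec:prelim}, we prove $t([\mathcal R])\ge2$ and (i)$\Rightarrow$(ii) in Section~\ref{sec:lower}, and (b) in Section~\ref{sec:baire}. The main work is (ii)$\Rightarrow$(iv). Section~\ref{sec:mini} shows the construction on a small example, and Sections~\ref{sec:coord}--\ref{sec:final} carry it out.

\section{Fibers, matching and closed subgroups}\label{sec:prelim}

Everything is understood modulo null sets: countably many null sets, and their saturations, are discarded without comment. We fix an enumeration $\gamma_0,\gamma_1,\dots$ of a group $\Gamma$ inducing $\mathcal R$, and we identify $X$ with a Borel subset of $[0,1]$, which gives a Borel linear order on $X$.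

The domain of $\varphi\in[[\mathcal R]]$ splits into countably many sets on each of which $\varphi$ agrees with some $\gamma_i$, so $\varphi$ preserves $\mu$. If $Y$ is invariant, $\varphi$ maps $Y\cap\operatorname{dom}\varphi$ onto $Y\cap\operatorname{ran}\varphi$, hence
\begin{equation}\label{eq:domran}
\mu(Y\cap\operatorname{dom}\varphi)=\mu(Y\cap\operatorname{ran}\varphi).
\end{equation}
The symbol $\vee$ denotes the equivalence relation generated by a family of relations. All subrelations of $\mathcal R$ that occur below are generated by countably many elements of $[[\mathcal R]]$ and are Borel. By the Feldman--Moore theorem, every Borel equivalence relation with countable classes is induced by a Borel action of a countable group; for a subrelation of $\mathcal R$ the group acts by elements of $[\mathcal R]$, so the subrelation is again pmp.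

An \emph{edge} of a graphing $(\varphi_r)$ is a pair $(r,y)$ with $y\in\operatorname{dom}\varphi_r$; it has \emph{source} $y$ and joins $y$ to $\varphi_r(y)$. Two points are $\langle\Phi\rangle$-equivalent exactly when a finite path of edges joins them, and deleting edges means shrinking domains.

The metric $d_u$ is invariant under left and right multiplication, so $d_u(S_1\cdots S_l,S_1'\cdots S_l')\le\sum_i d_u(S_i,S_i')$. The support of $S$ is $\operatorname{supp}S=\{x:Sx\ne x\}$. If $S_1,S_2,\dots$ have pairwise disjoint supports, the partial products $S_1\cdots S_l$ converge in $d_u$ to the element $\prod_iS_i$ that equals $S_i$ on $\operatorname{supp}S_i$ and the identity elsewhere.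

\subsection*{Fiber measures}
The $\sigma$-algebra of $\mathcal R$-invariant sets defines a factor map $\zeta\colon(X,\mu)\to(Z,\nu)$ onto a standard probability space: the invariant sets are the preimages of the Borel subsets of $Z$, and $\zeta$ is constant on classes. Let $\mu=\int_Z\mu_z\,d\nu(z)$ be the disintegration of $\mu$ over $\zeta$, so that $\mu_z$ is a probability measure on $\zeta^{-1}(z)$ and $\mu(A\cap\zeta^{-1}Z')=\int_{Z'}\mu_z(A)\,d\nu(z)$. We call $z\mapsto\mu_z(A)$ the \emph{fiber measure} of $A$. Two sets $A,B$ have the same fiber measure exactly when $\mu(A\cap Y)=\mu(B\cap Y)$ for all invariant $Y$; by \eqref{eq:domran} this holds for the domain and range of any $\varphi\in[[\mathcal R]]$. The measures $\mu_z$ are the \emph{ergodic components} of $\mathcal R$. They are $\Gamma$-invariant by uniqueness of the disintegration, since $\zeta\gamma=\zeta$, and their ergodicity will be visible in the coordinates of Proposition~\ref{prop:coord}. If $\mathcal R$ is ergodic, $Z$ is a point and fiber measure is measure.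

Aperiodicity enters the paper through the next lemma.

\begin{lemma}\label{lem:atomless}
If $\mathcal R$ is aperiodic, then $\mu_z$ has no atom for a.e.\ $z$.
\end{lemma}

\begin{proof}
Otherwise $A_\varepsilon=\{x:\mu_{\zeta(x)}(\{x\})>\varepsilon\}$ is non-null for some $\varepsilon>0$. It has finitely many points in each fiber. The set $A$ of those $x\in A_\varepsilon$ with $\mu_{\zeta(x)}(A_\varepsilon\cap[0,x))=0$ consists of the least of them in each fiber, so $A$ is non-null and meets each class in at most one point. For $x\in A$ let $f_k(x)$ be the $k$-th distinct point in the sequence $\gamma_0x,\gamma_1x,\dots$, which exists because the class of $x$ is infinite. If $f_k(x)=f_l(y)$ with $x,y\in A$, then $x\mathrel{\mathcal R}y$, so $x=y$ and $k=l$. Thus the $f_k$ are elements of $[[\mathcal R]]$ with domain $A$ and pairwise disjoint ranges, and $X$ contains infinitely many disjoint sets of measure $\mu(A)>0$, which is absurd.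
\end{proof}

For a measurable set $A$ and $x\in A$ put $\theta_A(x)=\mu_{\zeta(x)}(A\cap[0,x])$. The distribution function of an atomless finite measure pushes it to Lebesgue measure, so $\theta_A$ pushes $\mu_z|_A$ to Lebesgue measure on $[0,\mu_z(A))$ for a.e.\ $z$. This lets us cut sets fiber by fiber.

\begin{lemma}[cutting]\label{lem:cut}
Let $\mathcal R$ be aperiodic and let $f_1,f_2,\dots\ge0$ be measurable functions on $Z$ with $\sum_rf_r(z)\le\mu_z(A)$ for a.e.\ $z$. There are disjoint sets $A_r\subseteq A$ with $\mu_z(A_r)=f_r(z)$. If equality holds a.e., they partition $A$.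
\end{lemma}

\begin{proof}
Take $A_r=\{x\in A:\sum_{s<r}f_s(\zeta(x))\le\theta_A(x)<\sum_{s\le r}f_s(\zeta(x))\}$.
\end{proof}

\begin{lemma}[matching]\label{lem:match}
Let $\mathcal S$ be any pmp equivalence relation on $(X,\mu)$. If $\mu(A\cap Y)=\mu(B\cap Y)$ for every $\mathcal S$-invariant $Y$, there is $\varphi\in[[\mathcal S]]$ with domain $A$ and range $B$. In particular every element of $[[\mathcal S]]$ extends to an element of $[\mathcal S]$.
\end{lemma}

\begin{proof}
Let $\eta_0,\eta_1,\dots$ enumerate a group inducing $\mathcal S$. Match greedily: put
\[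
A_i=\Bigl(A\setminus\bigcup_{j<i}A_j\Bigr)\cap\eta_i^{-1}\Bigl(B\setminus\bigcup_{j<i}\eta_jA_j\Bigr)
\]
and $\varphi=\eta_i$ on $A_i$. By \eqref{eq:domran} for $\mathcal S$, the leftovers $A'=A\setminus\operatorname{dom}\varphi$ and $B'=B\setminus\operatorname{ran}\varphi$ still satisfy the hypothesis. If $x\in A'$ and $\eta_ix\in B'$, then $x$ would lie in $A_i$; so the saturation $Y$ of $A'$ is disjoint from $B'$. Hence $\mu(A')=\mu(A'\cap Y)=\mu(B'\cap Y)=0$ and $\mu(B')=\mu(A')=0$. For the last claim, match the complement of the domain with the complement of the range.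
\end{proof}

If $\varphi\in[[\mathcal R]]$ has disjoint domain and range, let $U_\varphi\in[\mathcal R]$ be the involution equal to $\varphi$ on the domain, to $\varphi^{-1}$ on the range, and to the identity elsewhere. By cutting and matching, for $0<\varepsilon\le1$ there is such an involution whose support has fiber measure $\varepsilon$ everywhere; for $\varepsilon=1$ it has no fixed points.

\begin{lemma}[separation]\label{lem:sep}
Let $h_0,\dots,h_m\colon A\to X$ be measurable maps such that $h_0(x),\dots,h_m(x)$ are pairwise distinct for a.e.\ $x\in A$. Then $A$ is a countable disjoint union of sets $A'$ such that $h_0(A'),\dots,h_m(A')$ are pairwise disjoint.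
\end{lemma}

\begin{proof}
Fix a countable algebra of Borel sets that separates points and enumerate the tuples $(B_0,\dots,B_m)$ of pairwise disjoint sets in it. For a.e.\ $x$ some tuple satisfies $h_j(x)\in B_j$ for all $j$. Partition $A$ according to the first such tuple.
\end{proof}

\subsection*{A criterion for a closed subgroup to be everything}
To show that a closed subgroup is all of $[\mathcal R]$ it suffices to find in it the full groups of subrelations that generate $\mathcal R$.

\begin{lemma}[Kittrell--Tsankov]\label{lem:KT}
Let $\mathcal R=\bigvee_i\mathcal R_i$ for countably many subrelations $\mathcal R_i$. A closed subgroup $G\le[\mathcal R]$ that contains every $[\mathcal R_i]$ equals $[\mathcal R]$.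
\end{lemma}

\begin{proof}
\emph{Step 1: $G$ contains every $U_\varphi$.} Let $\varphi\in[[\mathcal R]]$ have domain $A$ disjoint from its range. For a.e.\ $x\in A$ there is a chain $x=x_0,x_1,\dots,x_k=\varphi(x)$ with $(x_{j-1},x_j)\in\mathcal R_{i_j}$, and a shortest chain consists of distinct points. Each $\mathcal R_i$ is induced by a countable subgroup of $[\mathcal R_i]$, so $A$ splits into countably many sets $A'$ on each of which $\varphi=\eta_k\cdots\eta_1$ for fixed $\eta_j\in[\mathcal R_{i_j}]$, with the points $\eta_j\cdots\eta_1x$ $(0\le j\le k)$ distinct. By Lemma~\ref{lem:sep} we may assume that the sets $A_j=\eta_j\cdots\eta_1A'$ are pairwise disjoint. Put $\varphi_j=\eta_j|_{A_{j-1}}$, so that $U_{\varphi_j}\in[\mathcal R_{i_j}]\subseteq G$. Conjugating the involution that exchanges $A_0$ and $A_{j-1}$ by the one that exchanges $A_{j-1}$ and $A_j$ gives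
\[
U_{\varphi_j\varphi_{j-1}\cdots\varphi_1}=U_{\varphi_j}\,U_{\varphi_{j-1}\cdots\varphi_1}\,U_{\varphi_j}\qquad(2\le j\le k),
\]
and by induction $U_{\varphi|_{A'}}\in G$. The supports $A'\cup\varphi(A')$ are pairwise disjoint, so $U_\varphi=\prod_{A'}U_{\varphi|_{A'}}\in G$.

\emph{Step 2: $G$ contains every element with finite orbits.} An involution $S$ is $U_\varphi$ for $\varphi=S|_{\{x<Sx\}}$. If $S$ has finite orbits, let $x_0$ be the least point of an orbit and define $I_1(S^hx_0)=S^{-h}x_0$ and $I_2(S^hx_0)=S^{1-h}x_0$. Then $I_1,I_2\in[\mathcal R]$, $I_1^2=I_2^2=\mathrm{id}$ and $I_2I_1=S$.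

\emph{Step 3: elements with finite orbits are dense.} Let $S\in[\mathcal R]$ and let $W$ be the union of its infinite orbits. Rokhlin's lemma says that for $N\ge1$ and $\varepsilon>0$ there is $A\subseteq W$ such that $A,SA,\dots,S^{N-1}A$ are disjoint and cover $W$ up to measure $\varepsilon$. Let $S'$ equal $S^{-(N-1)}$ on $S^{N-1}A$, the identity on the uncovered part of $W$, and $S$ everywhere else. Then $S'\in[\mathcal R]$ has finite orbits and $d_u(S,S')\le\frac1N+\varepsilon$.
\end{proof}

\section{Topological generators force the cost inequality}\label{sec:lower}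

From now on $\mathcal R$ is aperiodic. Cut $X$ into three sets of fiber measure $\frac13$ and match them. The resulting involutions generate a copy of $\operatorname{Sym}(3)$, so $[\mathcal R]$ is not abelian. The closure of a cyclic group is abelian, hence $t([\mathcal R])\ge2$.

Topological generators $g_1,\dots,g_n$ form a graphing of $\mathcal R$, which gives $C(\mathcal R|_Y)\le n\mu(Y)$. The point is the strict inequality. A dense subgroup cannot act freely, so the graph has cycles on a non-null set, and one edge of each cycle is superfluous.

\begin{proposition}\label{prop:lower}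
If $t([\mathcal R])\le n$, then $C(\mathcal R|_Y)<n\mu(Y)$ for every non-null invariant $Y$.
\end{proposition}

\begin{proof}
Let $g_1,\dots,g_n$ generate a dense subgroup, repeating generators if $t([\mathcal R])<n$. Restriction to $Y$ is a $1$-Lipschitz homomorphism from $[\mathcal R]$ onto $[\mathcal R|_Y]$, so the $h_i=g_i|_Y$ generate a dense subgroup $\Lambda$ of $[\mathcal R|_Y]$. Let $\mathcal S$ be the orbit relation of $\Lambda$. The group $[\mathcal S]$ is closed, because $\mu(\{x:(x,Sx)\notin\mathcal S\})\le d_u(S,S')$ for all $S'\in[\mathcal S]$. It contains $\Lambda$, so it contains every $\gamma_i|_Y$, and $\mathcal S=\mathcal R|_Y$. Thus $(h_1,\dots,h_n)$ is a graphing of $\mathcal R|_Y$ of cost $n\mu(Y)$.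

Let $\mathbb F_n$, with basis $a_1,\dots,a_n$, act on $Y$ through $a_i\mapsto h_i$. Suppose that no $w\ne1$ fixes a non-null set pointwise. Then distinct elements of $\Lambda$ are at distance $\mu(Y)$, so $\Lambda$ is closed and $\Lambda=[\mathcal R|_Y]$. This is impossible, since $[\mathcal R|_Y]$ contains an involution whose support has measure $\mu(Y)/2$.

Let $w\ne1$ have minimal length $r$ among the elements of $\mathbb F_n$ that fix a non-null set pointwise. The inverse and the conjugates of $w$ are nontrivial and also fix non-null sets. A cyclic permutation of the reduced word for $w$ or $w^{-1}$ represents such an element with $r$ letters, so it is reduced by minimality. We may therefore assume that $w=b_r\cdots b_1$ is reduced with $b_r=a_i$ a positive letter. Write $x_j=b_j\cdots b_1x$. For a.e.\ $x$ with $wx=x$ the points $x_0,\dots,x_{r-1}$ are distinct: if $x_j=x_{j'}$ with $j<j'\le r-1$ on a non-null set, the shorter reduced word $b_{j'}\cdots b_{j+1}$ fixes a non-null set. By Lemma~\ref{lem:sep} there is a non-null set $A$ of fixed points of $w$ such that the sets $A_j=b_j\cdots b_1A$ $(0\le j\le r-1)$ are pairwise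 disjoint.

Delete the edges $(i,y)$ with $y\in A_{r-1}$. The cost drops by $\mu(A_{r-1})=\mu(A)>0$. A deleted edge joins $x_{r-1}$ to $h_ix_{r-1}=x_0$ for some $x\in A$, and these points are also joined by the path $x_0,x_1,\dots,x_{r-1}$ (trivial if $r=1$). No edge of this path is deleted. Indeed, consider its $j$-th edge, $1\le j\le r-1$, and suppose it has label $i$ and source in $A_{r-1}$. If $b_j=a_i$, the source is $x_{j-1}\in A_{j-1}$, and $A_{j-1}$ is disjoint from $A_{r-1}$. If $b_j=a_i^{-1}$, the source is $x_j\in A_j$, which forces $j=r-1$; then $b_rb_{r-1}=a_ia_i^{-1}$ and $w$ is not reduced. So the new graphing still generates $\mathcal R|_Y$, and $C(\mathcal R|_Y)\le n\mu(Y)-\mu(A)<n\mu(Y)$.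
\end{proof}

\section{Infinite rank}\label{sec:baire}

\begin{lemma}\label{lem:break}
Let $w\in\mathbb F_r\setminus\{1\}$, $h_1,\dots,h_r\in[\mathcal R]$ and $0<\varepsilon\le1$. There are $h_1',\dots,h_r'\in[\mathcal R]$ with $d_u(h_i,h_i')\le2\varepsilon$ and $w(h_1',\dots,h_r')\ne\mathrm{id}$.
\end{lemma}

\begin{proof}
First we find permutations that violate the relation. Write $w=b_m\cdots b_1$ in reduced form and require that the letter $b_j$ send $j-1$ to $j$. For a generator $a$ this prescribes $j-1\mapsto j$ when $b_j=a$ and $j\mapsto j-1$ when $b_j=a^{-1}$. Two prescriptions have the same source $j$ only if $b_j=a^{-1}$ and $b_{j+1}=a$, and the same target $j$ only if $b_j=a$ and $b_{j+1}=a^{-1}$; neither happens in a reduced word. So the prescriptions extend to permutations $\tau_1,\dots,\tau_r$ of $\{0,\dots,m\}$, and $w(\tau)$ sends $0$ to $m\neq0$.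

Cut out disjoint sets $B_0,\dots,B_m$ of fiber measure $\varepsilon/(m+1)$, match them by maps $\varphi_j\colon B_0\to B_j$ in $[[\mathcal R]]$ with $\varphi_0=\mathrm{id}$, and let $B=\bigsqcup_jB_j$. Let $h_i'$ equal $\varphi_{\tau_i(j)}\varphi_j^{-1}$ on $B_j$ and $h_i$ on $X\setminus(B\cup h_i^{-1}B)$. The first part maps $B$ onto $B$ and the second has range $X\setminus(h_iB\cup B)$, so together they form an element of $[[\mathcal R]]$, which extends to $h_i'\in[\mathcal R]$ by Lemma~\ref{lem:match}. Then $d_u(h_i,h_i')\le\mu(B\cup h_i^{-1}B)\le2\varepsilon$, and $w(h')$ maps $B_0$ onto $B_m$, which is disjoint from $B_0$.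
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
Work in the Polish space $[\mathcal R]^{\mathbb N}$. For each set $V$ in a countable base of nonempty open subsets of $[\mathcal R]$, the sequences with a term in $V$ form an open set, which is dense because a basic open subset of the product constrains only finitely many terms. For each nontrivial reduced word $w$ in the first $r$ of countably many letters, the sequences with $w(g_1,\dots,g_r)\ne\mathrm{id}$ form an open set, dense by Lemma~\ref{lem:break}. By the Baire category theorem some sequence $(g_i)$ lies in all these sets. It has dense range and satisfies no nontrivial relation, so it freely generates a dense free subgroup of rank $\aleph_0$.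
\end{proof}

\section{The construction in a small case}\label{sec:mini}

Let $\Omega=\{0,1\}^{\mathbb N}$ with the fair-coin measure $\lambda$, let $N_s$ be the cylinder of sequences that begin with the word $s$, and let $E_0$ be the relation of equality up to finitely many coordinates. It is induced by the group generated by the flips of single digits, so it is pmp and aperiodic, and it is ergodic by Kolmogorov's zero--one law. The \emph{odometer} $\sigma\in[E_0]$ adds $1$ to the first digit and carries to the right. Identify a word $s=s_1\cdots s_m$ with the integer $h=\sum_is_i2^{i-1}\in\{0,\dots,2^m-1\}$. Then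
\begin{equation}\label{eq:odometer}
\sigma^h(0^my)=sy\qquad(0\le h<2^m,\ y\in\Omega),
\end{equation}
so the cylinders of length $m$ are the \emph{levels} $\sigma^hN_{0^m}$ of a tower, and $\sigma$ moves every level except the top one up by one. In particular $\sigma$ generates $E_0$.

Let $\psi$ be a measure-preserving bijection between two subsets of $\Omega$ of measure $\frac12$, and let $\mathcal R=E_0\vee\langle\psi\rangle$. This relation is ergodic and the graphing $(\sigma,\psi)$ has cost $\frac32<2$, so Theorem~\ref{thm:main} promises two free topological generators. We take $g_1=\sigma$. The single element $g_2$ must then do three jobs: produce $[E_0]$ together with $\sigma$, remember $\psi$, and break every relation.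

\subsection*{One element can store many}
Let $U$ have orbits of size $1$ or $3$, let $C$ have orbits of size $1$ or $5$, and suppose their supports are disjoint. For $g=UC$ we get $g^{10}=U^{10}C^{10}=U$ and $g^6=U^6C^6=C$. In a closed group the same works for infinitely many primes at once.

\begin{lemma}[isolation]\label{lem:iso}
Let $g\in\operatorname{Aut}(X,\mu)$ be such that almost every orbit has size $1$ or a prime. For a set $P$ of primes let $g_P$ equal $g$ on the orbits whose size lies in $P$ and the identity elsewhere. Then $g_P$ lies in the $d_u$-closure of $\langle g\rangle$.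
\end{lemma}

\begin{proof}
By the Chinese remainder theorem there is an integer $e_N$ congruent to $1$ modulo every prime $\le N$ in $P$ and to $0$ modulo every prime $\le N$ not in $P$. Then $g^{e_N}=g_P$ on all orbits of size at most $N$, and the union of the other orbits has measure tending to $0$.
\end{proof}

So each job can be split into countably many periodic elements with disjoint supports, each labeled by its prime, and $g_2$ will be their product.

\subsection*{Producing $[E_0]$}
Take the tower with $m=2$ and levels $0,1,2,3$, and let $U$ permute the levels along the cycle $(0\ 1\ 2)$, that is, $U(\sigma^hx)=\sigma^{h'}x$ for $x\in N_{00}$, where $h'$ is the image of $h$ under the cycle. Then $\sigma U\sigma^{-1}$ permutes the levels along $(1\ 2\ 3)$. Composing from right to left, $(0\ 1\ 2)(1\ 2\ 3)=(0\ 1)(2\ 3)$, so $U\cdot\sigma U\sigma^{-1}$ is the flip of the first digit. In a tower with $2^m$ levels the cycle $(0\ 1\ 2)$ has support of measure only $3\cdot2^{-m}$, and its conjugates by powers of $\sigma$ generate all even permutations of the first $m$ digits (Lemma~\ref{lem:alt}). As $m$ grows these permutations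 become dense in $[E_0]$. Thus the first job needs infinitely many cycles on ever thinner towers and occupies an arbitrarily small part of the space.

\subsection*{Remembering $\psi$}
The map $\psi$ is not periodic, but modulo $E_0$ we can move its pieces wherever we like: by ergodicity and Lemma~\ref{lem:match}, any two sets of equal measure are matched by an element of $[[E_0]]$. Cut $\operatorname{dom}\psi$ into four sets $A^1,\dots,A^4$ of measure $\frac18$, choose five disjoint sets $S_0,\dots,S_4$ of measure $\frac18$, and define $C$ on $S_{l-1}$, for $1\le l\le4$, as the composition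
\[
S_{l-1}\xrightarrow{\ \alpha_l\ }A^l\xrightarrow{\ \psi\ }\psi(A^l)\xrightarrow{\ \beta_l\ }S_l,\qquad\alpha_l,\beta_l\in[[E_0]].
\]
On $S_4$ let $C$ be the inverse of the composition of these four maps, and let $C$ be the identity elsewhere. All nontrivial orbits of $C$ have size $5$, and $\psi=\beta_l^{-1}C\alpha_l^{-1}$ on $A^l$, so $E_0$ and $C$ generate $\mathcal R$. Four steps out of five carry information and the fifth only closes the cycle. For a domain of measure $f$ and a prime $p$, the support of $C$ has measure $\frac p{p-1}f$, which is less than $1$ for large $p$ exactly when $f<1$. This is where the strict inequality in (ii) is used.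

\subsection*{Breaking relations}
Consider the ball of radius $1$ in $\mathbb F_2=\langle a_1,a_2\rangle$ and assign to its elements $a_1^{-1},1,a_1,a_2,a_2^{-1}$ the levels $0,1,2,3,4$ of a tower. Multiplication by $a_1$ inside the ball is the move $0\to1\to2$, which $\sigma$ performs. Multiplication by $a_2$ inside the ball is the move $4\to1\to3$. The $3$-cycle $(4\ 1\ 3)$ performs it, and if the primes $3$ and $5$ are already in use, so does the $7$-cycle $(4\ 1\ 3\ 5\ 6\ 7\ 8)$. If $g_2$ acts on the tower by such a cycle, then for $x$ in level $1$ the points $\sigma^{-1}x,x,\sigma x,g_2x,g_2^{-1}x$ lie in five different levels. Doing this for balls of every radius, on ever thinner towers, gives freeness.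

\medskip
Four difficulties remain. A general $\mathcal R$ must be given coordinates in which it contains $E_0$ on every ergodic component (Section~\ref{sec:coord}). Condition (ii) must be turned into a graphing that is small on every component (Section~\ref{sec:cost}). Infinitely many towers must be made disjoint without spoiling their jobs (Section~\ref{sec:towers}). The graphing must be shared among $n-1$ generators (Section~\ref{sec:encode}), and from the element $C$ one must reach the full group (Section~\ref{sec:final}).

\section{A copy of $E_0$ on every ergodic component}\label{sec:coord}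

We want a subrelation $\mathcal R_0\subseteq\mathcal R$ that is explicit and has the same invariant sets as $\mathcal R$, so that sets of equal fiber measure are matched by elements of $[[\mathcal R_0]]$. Halving sets and matching the halves produces digits. The difficulty is that the digits, together with $\zeta$, must generate all measurable sets, while each new digit is chosen on one level only and transported to the others by the matchings already fixed. So on the base level we cut along the pullbacks of a given test set from all levels simultaneously.

\begin{proposition}\label{prop:coord}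
There is an isomorphism $(X,\mu)\cong(Z\times\Omega,\nu\times\lambda)$ that takes $\zeta$ to the first projection and under which $\mathcal R$ contains
\[
\mathcal R_0=\{((z,x),(z,y)): z\in Z,\ x\mathrel{E_0}y\}.
\]
\end{proposition}

\begin{proof}
Let $(A_k)_{k\ge1}$ be dense in the measure algebra of $X$, each term repeated infinitely often. We construct integers $0=r_0<r_1<\cdots$, partitions $(B_s)_{|s|=r_k}$ of $X$ indexed by binary words, and maps $\varphi_s\colon B_{0^{r_k}}\to B_s$ in $[[\mathcal R]]$ with $\varphi_{0^{r_k}}=\mathrm{id}$, such that each $B_s$ has fiber measure $2^{-|s|}$, $B_s=\bigsqcup_uB_{su}$ for $|s|=r_k$ and $|su|=r_{k+1}$, and $A_k$ differs by measure at most $2^{-k}$ from a set in the algebra generated by the invariant sets and the $B_s$, $|s|=r_k$ (for $k\ge1$). Start with $B_\emptyset=X$.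

Suppose step $k$ is done and let $D=B_{0^{r_k}}$. For $J\subseteq\{0,1\}^{r_k}$ let $P_J$ be the set of $x\in D$ with $\{s:\varphi_s(x)\in A_{k+1}\}=J$. These $K=2^{2^{r_k}}$ sets partition $D$. Order the sets $J$ linearly and put
\[
\theta(x)=\sum_{J'<J}\mu_{\zeta(x)}(P_{J'})+\theta_{P_J}(x)\qquad(x\in P_J).
\]
On each fiber, $\theta$ pushes the measure of $D$ to Lebesgue measure on $[0,2^{-r_k})$, and the $P_J$ correspond to consecutive intervals with at most $K-1$ interior break points. Choose $L\ge1$ with $K2^{-L}\le2^{-k-1}$, cut $[0,2^{-r_k})$ into $2^L$ equal intervals indexed by $u\in\{0,1\}^L$, and let $D_u\subseteq D$ be their preimages under $\theta$. Put $r_{k+1}=r_k+L$. By Lemma~\ref{lem:match} choose $\varphi_{0^{r_k}u}\colon D_{0^L}\to D_u$ in $[[\mathcal R]]$, the identity if $u=0^L$, and set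
\[
B_{su}=\varphi_s(D_u),\qquad\varphi_{su}=\varphi_s\,\varphi_{0^{r_k}u}.
\]
In particular $B_{0^{r_k}u}=D_u$. Let $Z_{u,J}=\{z:\mu_z(D_u\setminus P_J)=0\}$ and
\[
A'=\bigcup_{s,u}\ \bigcup_{J\ni s}\bigl(B_{su}\cap\zeta^{-1}(Z_{u,J})\bigr).
\]
Fix $z$ and call $u$ good if $z\in Z_{u,J}$ for some $J$, which is then unique. All but fewer than $K$ words $u$ are good, since an interval without a break point in its interior lies in the interval of a single $P_J$. If $u$ is good and $x\in D_u$ lies over $z$, then $\varphi_s(x)\in A_{k+1}$ if and only if $s\in J$, if and only if $\varphi_s(x)\in A'$. Hence $\mu_z(A_{k+1}\triangle A')\le2^{r_k}\cdot K\cdot2^{-r_k-L}\le2^{-k-1}$. This completes step $k+1$.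

Let $\omega(x)\in\Omega$ be the sequence whose initial segments $s$ of lengths $r_k$ satisfy $x\in B_s$. Since $\mu(\zeta^{-1}(Z')\cap B_s)=\nu(Z')2^{-|s|}$, the map $(\zeta,\omega)$ pushes $\mu$ to $\nu\times\lambda$. Each $A_k$ is a limit of preimages under $(\zeta,\omega)$, because it is repeated infinitely often, so the preimages exhaust the measure algebra of $X$. A measure-preserving map between standard spaces with this property is an isomorphism.

It remains to identify the maps $\varphi_s$. We claim that $B_{sv}=\varphi_s(B_{0^{r_k}v})$ whenever $|s|=r_k$, $|sv|=r_{k'}$ and $k'>k$. For $k'=k+1$ this is the definition. For $k'>k+1$ write the word as $suv$ with $|su|=r_{k+1}$ and use induction on $k'-k$ twice, for the words $su$ and $0^{r_k}u$: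
\[
B_{suv}=\varphi_{su}(B_{0^{r_{k+1}}v})=\varphi_s\bigl(\varphi_{0^{r_k}u}(B_{0^{r_{k+1}}v})\bigr)=\varphi_s(B_{0^{r_k}uv}).
\]
So for $|s|=|s'|=r_k$ the map $\varphi_{s'}\varphi_s^{-1}\in[[\mathcal R]]$ sends $B_{sv}$ to $B_{s'v}$ for all such $v$ and preserves $\zeta$; in coordinates it is $(z,sy)\mapsto(z,s'y)$. The graphs of these countably many maps cover $\mathcal R_0$.
\end{proof}

From now on $X=Z\times\Omega$, and $\mu_z(A)=\lambda(\{x:(z,x)\in A\})$. The $\mathcal R$-invariant sets are the sets $Z'\times\Omega$. An $\mathcal R_0$-invariant set has $E_0$-invariant sections, of measure $0$ or $1$, so it is also of the form $Z'\times\Omega$. Therefore: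
\begin{equation}\label{eq:match0}
\text{\emph{sets with the same fiber measure are matched by an element of $[[\mathcal R_0]]$.}}
\end{equation}
The same argument shows that each $\mu_z$ is ergodic for $\mathcal R$, as announced in Section~\ref{sec:prelim}.

Let $T=\mathrm{id}\times\sigma\in[\mathcal R_0]$. For $m\ge1$, a set $Y\subseteq Z$ and $\pi\in\operatorname{Sym}(2^m)$, let $\rho^Y_m(\pi)\in[\mathcal R_0]$ apply $\pi$ to the first $m$ digits over $Y$ and be the identity off $Y\times\Omega$. By \eqref{eq:odometer},
\[
\rho_m^Y(\pi)(z,\sigma^hx)=(z,\sigma^{\pi(h)}x)\qquad(z\in Y,\ x\in N_{0^m},\ 0\le h<2^m).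
\]
The map $\rho_m^Y$ is a homomorphism. From here on the letter $Y$ with $\rho$, and $Y_k$ below, denote subsets of $Z$.

\begin{lemma}\label{lem:R0dense}
Let $Z=\bigsqcup_jZ_j$ be a countable partition and let $\mathcal A_j$ be a countable algebra of subsets of $Z_j$ that is dense in the measure algebra of $Z_j$. The elements $\rho_m^Y(\pi)$ with $m\ge1$, $Y\in\bigcup_j\mathcal A_j$ and $\pi\in\operatorname{Sym}(2^m)$ generate a dense subgroup of $[\mathcal R_0]$.
\end{lemma}

\begin{proof}
Let $\mathcal F_m\subseteq\mathcal R_0$ relate $(z,x)$ and $(z,y)$ when $x$ and $y$ agree after the $m$-th digit. For $S\in[\mathcal R_0]$ the sets $X_m=\{p:(p,Sp)\in\mathcal F_m\}$ increase to $X$. By Lemma~\ref{lem:match}, $S|_{X_m}$ extends to some $S_m\in[\mathcal F_m]$, and $S_m\to S$. So it suffices to approximate an element of $[\mathcal F_m]$. Such an element has the form $(z,sy)\mapsto(z,c(z,y)(s)\,y)$, $|s|=m$, for a measurable map $c\colon Z\times\Omega\to\operatorname{Sym}(2^m)$, and the distance between the elements given by $c$ and $c'$ is at most the measure of $\{c\ne c'\}$. Finite disjoint unions of rectangles $Y\times N_v$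 with $Y\in\bigcup_j\mathcal A_j$ are dense in the measure algebra of $Z\times\Omega$, and $c$ takes finitely many values. Hence $c$ is approximated by maps $c'$ that take a constant value $\pi_i$ on each of finitely many disjoint rectangles $Y_i\times N_{v_i}$, all $v_i$ of the same length $m'-m$, and are trivial elsewhere. The element given by $c'$ is $\prod_i\rho_{m'}^{Y_i}(\pi_i')$, where $\pi_i'$ sends $sv_i$ to $\pi_i(s)v_i$ and fixes $sv$ for $v\ne v_i$.
\end{proof}

\section{From cost to a fiberwise small graphing}\label{sec:cost}

The generator $T$ accounts for $\mathcal R_0$ and for one unit of cost. We need the rest of $\mathcal R$ to cost less than $n-1$. A cheap graphing of $\mathcal R$ has no reason to contain $T$, so we first push it onto a small set that meets every class; this saves almost one unit of cost, and $\mathcal R_0$ reconnects the small set to the whole space.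

\begin{lemma}[Gaboriau]\label{lem:gab}
Let $Y\subseteq X$ be invariant with $C(\mathcal R|_Y)<\infty$, and let $A\subseteq Y$ meet almost every class of $\mathcal R|_Y$. Then $C(\mathcal R|_A)\le C(\mathcal R|_Y)-\mu(Y\setminus A)$.
\end{lemma}

\begin{proof}
Let $\Phi=(\varphi_r)$ be a graphing of finite cost that generates $\mathcal R|_Y$. Almost every $x\in Y$ is at finite distance from $A$ in the graph of $\Phi$. For $x\in Y\setminus A$ let $e(x)$ be the first edge in the list $(1,x),(1,\varphi_1^{-1}x),(2,x),(2,\varphi_2^{-1}x),\dots$ that exists and joins $x$ to a point closer to $A$. Distinct points choose distinct edges, since $x$ is the endpoint of $e(x)$ farther from $A$. Deleting the chosen edges removes from $\operatorname{dom}\varphi_r$ the points $x$ with $e(x)=(r,x)$ and the $\varphi_r$-preimages of the points $x$ with $e(x)=(r,\varphi_r^{-1}x)$, so the cost drops by exactly $\mu(Y\setminus A)$.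

Following chosen edges defines a map $\operatorname{ret}\colon Y\to A$ that is the identity on $A$, sends each point into its class, and takes the same value at both endpoints of a chosen edge. Cut the remaining domain of $\varphi_r$ into countably many pieces $B$ on which $\operatorname{ret}(y)=\gamma y$ and $\operatorname{ret}(\varphi_ry)=\gamma'\varphi_ry$ for fixed $\gamma,\gamma'\in\Gamma$, and replace $\varphi_r|_B$ by $\gamma'\varphi_r\gamma^{-1}|_{\gamma B}$. This is a graphing on $A$ of cost $\operatorname{cost}(\Phi)-\mu(Y\setminus A)$. The map $\operatorname{ret}$ sends a $\Phi$-path between two points of $A$ to a path of the new graphing with the same endpoints, collapsing the deleted edges. So the new graphing generates $\mathcal R|_A$. Take the infimum over $\Phi$.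
\end{proof}

\begin{remark}\label{rem:ergodic}
For $Y=Z'\times\Omega$ and $A=Z'\times N_{0^k}$ the lemma gives $C(\mathcal R|_Y)\ge(1-2^{-k})\mu(Y)$ for all $k$, so $C(\mathcal R|_Y)\ge\mu(Y)$. If $\mathcal R$ is ergodic, Corollary~\ref{cor:answer} therefore reads $t([\mathcal R])=\lfloor C(\mathcal R)\rfloor+1$ when the cost is finite and $t([\mathcal R])=\aleph_0$ otherwise.
\end{remark}

\emph{From now on we fix $n\ge2$ and assume \textup{(ii)}.} An inequality between integrals over $Z$ only gives a pointwise inequality on some non-null set. Because (ii) holds on every invariant set, such sets exhaust $Z$.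

\begin{lemma}\label{lem:Psi}
There is a graphing $\Psi=(\psi_r)_{r\ge1}$ with $\mathcal R=\mathcal R_0\vee\langle\Psi\rangle$ and
\[
f(z):=\sum_r\mu_z(\operatorname{dom}\psi_r)<n-1\qquad\text{for a.e. }z.
\]
\end{lemma}

\begin{proof}
Call $Z'\subseteq Z$ good if such a graphing exists for the restrictions of $\mathcal R$ and $\mathcal R_0$ to $Z'\times\Omega$. A subset of a good set is good, by restriction. A countable union of good sets is good: make the union disjoint and let $\psi_r$ be the union of the $r$-th maps, which live on disjoint invariant sets. So there is a good set of maximal measure, and it is all of $Z$ once we show that every non-null $Z''\subseteq Z$ contains a non-null good set.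

Let $Y=Z''\times\Omega$, so $\mu(Y)=\nu(Z'')$, and let $\delta=\frac12(n\mu(Y)-C(\mathcal R|_Y))$, which is positive by (ii). Let $A=Z''\times N_{0^k}$ with $k$ so large that $\mu(A)<\delta$. Every $\mathcal R_0$-class in $Y$ meets $A$, so $\mathcal R|_Y=\mathcal R_0|_Y\vee\mathcal R|_A$. By Lemma~\ref{lem:gab},
\[
C(\mathcal R|_A)\le C(\mathcal R|_Y)-\mu(Y)+\mu(A)<(n-1)\mu(Y)-\delta .
\]
Take a graphing $(\psi_r)$ of $\mathcal R|_A$ of cost less than $(n-1)\nu(Z'')$. Its cost is $\int_{Z''}\sum_r\mu_z(\operatorname{dom}\psi_r)\,d\nu(z)$, so the integrand is less than $n-1$ on a non-null set $Z'\subseteq Z''$. The restriction of the graphing to $Z'\times\Omega$ shows that $Z'$ is good.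
\end{proof}

Fix $\Psi$ and $f$. The slack $1-\frac{f}{n-1}\in(0,1]$ need not be bounded below on $Z$, so we partition $Z$ into pieces where it is. For $j\ge1$ let
\[
Z_j=\Bigl\{z:2^{-j}<1-\tfrac{f(z)}{n-1}\le2^{-j+1}\Bigr\},\qquad\delta_j=2^{-j-1},
\]
so that $\frac{f}{n-1}<1-2\delta_j$ on $Z_j$. Some $Z_j$ may be null, which is harmless. Of the slack $2\delta_j$, one half will pay for the towers and the other half for closing the cycles that encode $\Psi$. Fix algebras $\mathcal A_j$ as in Lemma~\ref{lem:R0dense}, and fix two disjoint infinite sets $P_1,P_2$ of odd primes, the first for the towers and the second for $\Psi$.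

\section{Periodic elements on thin towers}\label{sec:towers}

\subsection*{Two lemmas on finite permutations}
Lemma~\ref{lem:iso} separates pieces by their primes, so each tower needs its own prime, and the examples of Section~\ref{sec:mini} have to be redone with cycles of arbitrary prime length.

\begin{lemma}\label{lem:alt}
Let $q\ge3$ be odd and $M>q$. The cycles $c_i=(i\ \ i{+}1\ \cdots\ i{+}q{-}1)$, $0\le i\le M-q$, generate the alternating group of $\{0,\dots,M-1\}$.
\end{lemma}

\begin{proof}
The $c_i$ are even. Let $H$ be the group they generate. For $0\le i<M-q$, the product $c_i^{-1}c_{i+1}$ sends $i\mapsto i\mapsto i+q-1$, sends $h\mapsto h+1\mapsto h$ for $i<h<i+q-1$, sends $i+q-1\mapsto i+q\mapsto i+q$ and $i+q\mapsto i+1\mapsto i$. So $c_i^{-1}c_{i+1}=(i\ \ i{+}q{-}1\ \ i{+}q)$. Conjugating $(0\ \ q{-}1\ \ q)$ by powers of $c_1^{-1}$, which fixes $0$ and lowers $2,\dots,q$ by one, we obtain $(0\ \ h\ \ h{+}1)\in H$ for $1\le h\le q-1$.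

Now let $|\Sigma|\ge3$, $x,y\in\Sigma$ distinct and $x'\notin\Sigma$. The group generated by $\operatorname{Alt}(\Sigma)$ and $(x\ y\ x')$ lies in $\operatorname{Alt}(\Sigma\cup\{x'\})$, is transitive on $\Sigma\cup\{x'\}$, and its stabilizer of $x'$ contains $\operatorname{Alt}(\Sigma)$. Its order is thus at least $(|\Sigma|+1)\cdot|\Sigma|!/2$, and it equals $\operatorname{Alt}(\Sigma\cup\{x'\})$. Start from $\operatorname{Alt}\{0,1,2\}=\langle(0\ 1\ 2)\rangle$, adjoin $3,\dots,q$ using $(0\ \ h\ \ h{+}1)$ for $h=2,\dots,q-1$, and then adjoin $q+1,\dots,M-1$ using $(i\ \ i{+}q{-}1\ \ i{+}q)$ for $i=1,\dots,M-q-1$.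
\end{proof}

\begin{lemma}[finite models]\label{lem:model}
Let $\mathcal B_\ell$ be the ball of radius $\ell\ge1$ in $\mathbb F_n=\langle a_1,\dots,a_n\rangle$ and let $q\ge2\ell+1$ be prime. There are an integer $N$, permutations $\tau_2,\dots,\tau_n$ of $\{0,\dots,N-1\}$ all of whose cycles have length $1$ or $q$, and an injection $\iota\colon\mathcal B_\ell\to\{0,\dots,N-1\}$ such that
\begin{align*}
\iota(a_1w)&=\iota(w)+1&&\text{whenever }w,a_1w\in\mathcal B_\ell,\\
\iota(a_iw)&=\tau_i(\iota(w))&&\text{whenever }w,a_iw\in\mathcal B_\ell,\ 2\le i\le n.
\end{align*}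
\end{lemma}

\begin{proof}
Let $a$ be a generator. Each coset $\langle a\rangle w$ contains one element $w_0$ whose reduced word does not begin with $a^{\pm1}$, and $|a^hw_0|=|h|+|w_0|$. So the coset meets $\mathcal B_\ell$ in the empty set or in an \emph{$a$-segment} $\{a^hw_0:|h|\le\ell-|w_0|\}$, which has at most $2\ell+1\le q$ elements, and the $a$-segments partition $\mathcal B_\ell$. List the $a_1$-segments one after another, each in order of increasing $h$, and let $\iota$ number the list by $0,\dots,|\mathcal B_\ell|-1$. The first condition holds.

Let $N=(1+q)|\mathcal B_\ell|$ and call the points of $\{|\mathcal B_\ell|,\dots,N-1\}$ spare. Fix $i\ge2$. For each $a_i$-segment $\Sigma$ with $|\Sigma|\ge2$ form the cycle that runs through $\iota(\Sigma)$ in order of increasing $h$, then through $q-|\Sigma|\ge0$ spare points, and returns to its start; when $|\Sigma|=q$ no spare point is used. Different segments use different spare points, which is possible since at most $q|\mathcal B_\ell|$ are needed in total. Let $\tau_i$ be the product of these disjoint $q$-cycles. If $w,a_iw\in\mathcal B_\ell$, they are consecutive elements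 of one segment, so the second condition holds.
\end{proof}

\subsection*{Tasks}
We list countably many tasks, indexed by $k=1,2,\dots$. Task $k$ has a \emph{type}, A or B, an index $j(k)$, a set $Y_k\in\mathcal A_{j(k)}$, a prime $q_k\in P_1$, a height $N_k$ and permutations $\tau_{2,k},\dots,\tau_{n,k}$ of $\{0,\dots,N_k-1\}$. The primes $q_k$ are pairwise distinct.
\begin{itemize}
\item Type A tasks produce $[\mathcal R_0]$. Each $Y\in\bigcup_j\mathcal A_j$ equals $Y_k$ for infinitely many $k$ of type A. For such $k$, $N_k=q_k$, $\tau_{2,k}=(0\ 1\ \cdots\ q_k{-}1)$ and $\tau_{i,k}=\mathrm{id}$ for $i\ge3$.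
\item Type B tasks break relations. For all $j,\ell\ge1$ there is $k$ of type B with $Y_k=Z_j$ and radius $\ell_k=\ell$. For such $k$, $q_k\ge2\ell_k+1$, and $N_k$, $\tau_{i,k}$, $\iota_k$ are given by Lemma~\ref{lem:model} for $\ell_k$ and $q_k$.
\end{itemize}
Such a list exists: enumerate the countably many requirements and choose the $q_k$ increasing and large enough.

Task $k$ is carried out on the lowest $N_k$ levels of the tower of depth $m_k$. Put
\[
D_k=N_{0^{m_k}},\qquad O_k=\bigsqcup_{0\le h<N_k}\sigma^hD_k,\qquad\lambda(O_k)=N_k2^{-m_k},
\]
where $2^{m_k}>N_k$. These sets are not disjoint, and placing them at other heights would not help: among any $2^{m_s}$ consecutive points of a $\sigma$-orbit one lies in $D_s$, and $N_k\ge q_k\to\infty$. Instead we remove from tower $k$ the columns that meet a later tower. A type A task then suffers an error, and this error is multiplied by the length of the words that express even permutations in the cycles $c_i$. That length depends only on $q_k$ and $m_k$, so the later towers can be chosen thin enough to compensate.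

Precisely, choose the $m_k$ recursively. Once $m_k$ is chosen, define $l_k\ge1$ as follows. For type A, every element of $\operatorname{Alt}(2^{m_k})$ is a product of at most $l_k$ factors $c_i^{\pm1}$, where the $c_i$ are the cycles of Lemma~\ref{lem:alt} for $q=q_k$ and $M=2^{m_k}$; for type B, $l_k=1$. Put $\varepsilon_k=2^{-k}2^{-m_k}/(l_kN_k^2)$. We take $m_k$ so large that $2^{m_k}>N_k$ and
\begin{equation}\label{eq:thin}
N_k2^{-m_k}\le2^{-k}\delta_{j(k)},\qquad N_k2^{-m_k}\le2^{-k}\varepsilon_s\quad\text{for all }s<k.
\end{equation}
In particular $m_k\to\infty$. Define the trimmed base and tower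
\[
D_k'=D_k\setminus\bigcup_{s>k}\ \bigcup_{0\le h<N_k}\sigma^{-h}O_s,\qquad O_k'=\bigsqcup_{0\le h<N_k}\sigma^hD_k'\subseteq O_k .
\]
Then $O_k'\cap O_s=\emptyset$ for $s>k$, so the sets $O_k'$ are pairwise disjoint. By \eqref{eq:thin},
\begin{equation}\label{eq:trim}
\lambda(D_k\setminus D_k')\le N_k\sum_{s>k}\lambda(O_s)\le N_k\sum_{s>k}2^{-s}\varepsilon_k\le N_k\varepsilon_k<2^{-m_k}=\lambda(D_k),
\end{equation}
so $\lambda(D_k')>0$.

For $2\le i\le n$ let $\widetilde U_{i,k}$ send $(z,\sigma^hx)$ to $(z,\sigma^{\tau_{i,k}(h)}x)$ for $z\in Y_k$, $x\in D_k$, $0\le h<N_k$, and be the identity elsewhere. Let $U_{i,k}$ be defined in the same way with $D_k'$ in place of $D_k$. Both lie in $[\mathcal R_0]$, the support of $U_{i,k}$ lies in $Y_k\times O_k'$, and its nontrivial orbits have size $q_k$. By \eqref{eq:trim},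
\begin{equation}\label{eq:error}
d_u(U_{i,k},\widetilde U_{i,k})\le N_k\,\lambda(D_k\setminus D_k')\le N_k^2\varepsilon_k\le2^{-k}/l_k .
\end{equation}
For fixed $i$ the $U_{i,k}$ have disjoint supports. Put
\[
W_i=\prod_kU_{i,k}\in[\mathcal R_0]\quad(2\le i\le n),\qquad O=\bigcup_kY_k\times O_k\supseteq\operatorname{supp}W_i .
\]
A point $z\in Z_j$ lies in $Y_k$ only if $j(k)=j$, so the first inequality in \eqref{eq:thin} gives
\begin{equation}\label{eq:O}
\mu_z(O)\le\sum_k2^{-k}\delta_j\le\delta_j\qquad(z\in Z_j).
\end{equation}

\begin{lemma}\label{lem:getR0}
A closed subgroup $G\le[\mathcal R]$ that contains $T$ and all $U_{2,k}$ contains $[\mathcal R_0]$.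
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:R0dense} it suffices to show $\rho_m^Y(\pi)\in G$ for $Y\in\bigcup_j\mathcal A_j$ and $\pi\in\operatorname{Sym}(2^m)$. Let $k$ be of type A with $Y_k=Y$ and $m_k>m$; there are infinitely many such $k$. We have $\rho_m^Y(\pi)=\rho_{m_k}^Y(\pi')$, where $\pi'$ applies $\pi$ to the first $m$ of $m_k$ digits. Each cycle of $\pi$ occurs $2^{m_k-m}$ times in $\pi'$, an even number of times, so $\pi'$ is even. Now $\widetilde U_{2,k}=\rho_{m_k}^Y(c_0)$. For $0\le i\le2^{m_k}-q_k$, the map $T^i$ carries the levels $0,\dots,q_k-1$ to the levels $i,\dots,i+q_k-1$ without passing the top of the tower, so $T^i\widetilde U_{2,k}T^{-i}$ sends $(z,\sigma^{i+h}x)$ to $(z,\sigma^{i+c_0(h)}x)$ for $z\in Y$, $x\in D_k$, $0\le h<q_k$, and fixes all other points; that is, it equals $\rho_{m_k}^Y(c_i)$. Hence $\rho_m^Y(\pi)$ is a product of at most $l_k$ elements $T^i\widetilde U_{2,k}^{\pm1}T^{-i}$. Replacing $\widetilde U_{2,k}$ by $U_{2,k}$ in each factor gives an element of $G$ at distance at most $l_k\cdot2^{-k}/l_k=2^{-k}$, by \eqref{eq:error} and bi-invariance of $d_u$. Let $k\to\infty$.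
\end{proof}

\section{Encoding the graphing in periodic elements}\label{sec:encode}

We now build elements $C_2,\dots,C_n$ that together remember $\Psi$ modulo $\mathcal R_0$. The domains of the $\psi_r$ overlap and have total fiber measure $f$, so we stack them into an interval of length $f(z)$ and slice the interval into equal parts, one for each informative step of each $C_i$.

\begin{proposition}\label{prop:encode}
There are $C_2,\dots,C_n\in[\mathcal R]$ such that
\begin{enumerate}
\item[(1)] every orbit of $C_i$ has size $1$ or a prime in $P_2$;
\item[(2)] $\operatorname{supp}C_i$ is disjoint from $O$, and $\mu_z(\operatorname{supp}C_i)\le1-\delta_j$ for $z\in Z_j$;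
\item[(3)] $\mathcal R=\mathcal R_0\vee\bigvee_{i=2}^n\langle C_i\rangle$, where $\langle C_i\rangle$ denotes the orbit relation of $C_i$.
\end{enumerate}
\end{proposition}

\begin{proof}
We define the $C_i$ on $Z_j\times\Omega$ for each $j$ separately. Fix $j$ and a prime $p\in P_2$ with $p-1\ge1/\delta_j$, and put $e(z)=\frac{f(z)}{(n-1)(p-1)}$ for $z\in Z_j$. Using $\frac f{n-1}<1-2\delta_j$ and \eqref{eq:O},
\begin{equation}\label{eq:room}
p\,e(z)=\frac{f(z)}{n-1}+\frac1{p-1}\cdot\frac{f(z)}{n-1}\le1-2\delta_j+\delta_j=1-\delta_j\le1-\mu_z(O).
\end{equation}

\emph{Slicing the domains.} Let $A_r=\operatorname{dom}\psi_r\cap(Z_j\times\Omega)$, and for $x\in A_r$ over $z$ put $\Theta_r(x)=\sum_{s<r}\mu_z(A_s)+\theta_{A_r}(x)$. The map $\Theta_r$ pushes $\mu_z|_{A_r}$ to Lebesgue measure on the interval $[\sum_{s<r}\mu_z(A_s),\sum_{s\le r}\mu_z(A_s))$, and these intervals partition $[0,f(z))$. Cut $[0,f(z))$ into $(n-1)(p-1)$ consecutive half-open intervals $I_{i,l}(z)$ of length $e(z)$, indexed by $2\le i\le n$ and $1\le l\le p-1$, and let $A_r^{i,l}$ be the set of $x\in A_r$ with $\Theta_r(x)\in I_{i,l}(\zeta(x))$. Then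
\[
A_r=\bigsqcup_{i,l}A_r^{i,l},\qquad\sum_r\mu_z(A_r^{i,l})=e(z)\quad\text{for all }i,l\text{ and a.e. }z\in Z_j .
\]

\emph{Building the cycle.} Fix $i$. By \eqref{eq:room} and Lemma~\ref{lem:cut} there are disjoint sets $S_0,\dots,S_{p-1}\subseteq(Z_j\times\Omega)\setminus O$ of fiber measure $e$. Let $1\le l\le p-1$. By Lemma~\ref{lem:cut} there are partitions $S_{l-1}=\bigsqcup_rS_{l-1,r}$ and $S_l=\bigsqcup_rS'_{l,r}$ in which $S_{l-1,r}$ and $S'_{l,r}$ have the fiber measure of $A_r^{i,l}$, which is also that of $\psi_r(A_r^{i,l})$. By \eqref{eq:match0} there are bijections $\alpha,\beta\in[[\mathcal R_0]]$, depending on $j,i,l,r$, as in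
\[
S_{l-1,r}\xrightarrow{\ \alpha\ }A_r^{i,l}\xrightarrow{\ \psi_r\ }\psi_r(A_r^{i,l})\xrightarrow{\ \beta\ }S'_{l,r}.
\]
Let $C_i=\beta\psi_r\alpha$ on $S_{l-1,r}$. As $r$ varies this defines a bijection $S_{l-1}\to S_l$ in $[[\mathcal R]]$. On $S_{p-1}$ let $C_i$ be the inverse of the composition $S_0\to S_1\to\cdots\to S_{p-1}$, and let $C_i$ be the identity on the rest of $Z_j\times\Omega$.

Then $C_i\in[\mathcal R]$. A point of $S_0$ visits $S_1,\dots,S_{p-1}$ and returns to itself, so nontrivial orbits over $Z_j$ have size $p$; this is (1). The support over $Z_j$ is $\bigsqcup_lS_l$, of fiber measure $pe\le1-\delta_j$; this is (2). On $A_r^{i,l}$ we have $\psi_r=\beta^{-1}C_i\alpha^{-1}$, so the graph of every $\psi_r$ lies in the relation on the right of (3), and (3) follows from Lemma~\ref{lem:Psi}.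
\end{proof}

\section{Proof of (ii)$\Rightarrow$(iv)}\label{sec:final}

Put
\[
g_1=T,\qquad g_i=W_iC_i\quad(2\le i\le n).
\]
The supports of $W_i$ and $C_i$ are disjoint, since the first lies in $O$ and the second avoids it.

\subsection*{Density}
Let $G$ be the closure of $\langle g_1,\dots,g_n\rangle$ in $[\mathcal R]$. For $i\ge2$, the element $g_i$ is the product of $C_i$ and the $U_{i,k}$, all with disjoint supports. Its orbits have size $1$, or $q_k\in P_1$, or a prime in $P_2$. Since the $q_k$ are distinct and $P_1\cap P_2=\emptyset$, the orbits of size $q_k$ are exactly the nontrivial orbits of $U_{i,k}$, and those with size in $P_2$ are exactly the nontrivial orbits of $C_i$. Lemma~\ref{lem:iso}, with $P=\{q_k\}$ and with $P=P_2$, shows that $G$ contains all $U_{i,k}$ and all $C_i$. By Lemma~\ref{lem:getR0}, $[\mathcal R_0]\subseteq G$.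

Lemma~\ref{lem:KT} asks for full groups of subrelations, and so far we only know that $G$ contains the element $C_i$, not the full group of its orbit relation. The full group that comes for free is a conjugate. Let $C_i(\mathcal R_0)=\{(C_ix,C_iy):(x,y)\in\mathcal R_0\}\subseteq\mathcal R$. An element $S$ lies in $[\mathcal R_0]$ exactly when $C_iSC_i^{-1}$ lies in $[C_i(\mathcal R_0)]$, so $[C_i(\mathcal R_0)]=C_i[\mathcal R_0]C_i^{-1}\subseteq G$.

The fixed points of $C_i$ tie the two relations together; without them nothing would prevent $C_i(\mathcal R_0)$ from being equal to $\mathcal R_0$. The union of the $\mathcal R_0$-classes contained in $\operatorname{supp}C_i$ is $\mathcal R_0$-invariant, hence of the form $Z'\times\Omega$, and it lies in a set whose fiber measure is less than $1$ by Proposition~\ref{prop:encode}(2); so it is null. Thus for a.e.\ $x$ there is $y$ with $(x,y)\in\mathcal R_0$ and $C_iy=y$. Then $(C_ix,y)=(C_ix,C_iy)\in C_i(\mathcal R_0)$, so $(x,C_ix)\in\mathcal R_0\vee C_i(\mathcal R_0)$. With Proposition~\ref{prop:encode}(3) we get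
\[
\mathcal R=\mathcal R_0\vee\bigvee_{i=2}^nC_i(\mathcal R_0),
\]
and Lemma~\ref{lem:KT} gives $G=[\mathcal R]$.

\subsection*{Freeness and high faithfulness}
Let $\mathbb F_n$ act on $X$ through $a_i\mapsto g_i$. Fix $j,\ell\ge1$ and let $k$ be a task of type B with $Y_k=Z_j$ and $\ell_k=\ell$. For $z\in Z_j$, $x\in D_k'$ and $w\in\mathcal B_\ell$ put
\[
p_w=(z,\sigma^{\iota_k(w)}x)\in Y_k\times O_k' .
\]
For fixed $z$ and $x$ these points are distinct, because $\iota_k$ is injective and the levels $\sigma^hD_k'$, $0\le h<N_k$, are disjoint. On $Y_k\times O_k'$ the map $g_i$, $i\ge2$, coincides with $U_{i,k}$: the other $U_{i,k'}$ are supported in $Y_{k'}\times O_{k'}'$ with $O_{k'}'\cap O_k'=\emptyset$, and $C_i$ is the identity on $O$. By Lemma~\ref{lem:model}, $g_ip_w=p_{a_iw}$ whenever $w,a_iw\in\mathcal B_\ell$, for all $1\le i\le n$; for $i=1$ this is $Tp_w=(z,\sigma^{\iota_k(w)+1}x)$. Applying this with $a_i^{-1}w$ in place of $w$ gives $g_i^{-1}p_w=p_{a_i^{-1}w}$ whenever $w,a_i^{-1}w\in\mathcal B_\ell$. Apply the letters of a reduced word $w\in\mathcal B_\ell$ to $p_1$ one at a time, from the right. All intermediate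 words lie in $\mathcal B_\ell$, so $w\cdot p_1=p_w$. Consequently $w\cdot p\ne p$ for all $w\in\mathcal B_\ell\setminus\{1\}$ and all $p$ in the set $Z_j\times\sigma^{\iota_k(1)}D_k'$, whose fiber measure over $Z_j$ is the constant $\lambda(D_k')>0$.

Let $F\subset\mathbb F_n\setminus\{1\}$ be finite and take $\ell$ with $F\subseteq\mathcal B_\ell$. Since $j$ is arbitrary and the $Z_j$ cover $Z$, the set $\{x:\gamma x\ne x\text{ for all }\gamma\in F\}$ has positive $\mu_z$-measure for a.e.\ $z$. This is high faithfulness on almost every ergodic component. Taking $F=\{w\}$ shows that every $w\ne1$ acts nontrivially, so $g_1,\dots,g_n$ freely generate a free group of rank $n$, which is dense in $[\mathcal R]$. This proves (iv).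

Together with Proposition~\ref{prop:lower}, the inequality $t([\mathcal R])\ge2$ of Section~\ref{sec:lower}, the implications (iv)$\Rightarrow$(iii)$\Rightarrow$(i) and Section~\ref{sec:baire}, this completes the proof of Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{1}

\bibitem{LeMaitre}
Fran\c{c}ois Le Ma\^itre,
\emph{On full groups of non ergodic probability measure preserving equivalence relations},
arXiv:1405.4745 (2014).

\end{thebibliography}
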